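
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Superposed random partitions and the density of perfect cycles in the hypercube}


\begin{abstract}
Let $\pi(C_{2d},d)$ be the limiting maximum, over vertex subsets $S$ of the $n$-cube, of the fraction of sub-$d$-cubes that meet $S$ in the vertex set of a $2d$-cycle whose opposite vertices are at Hamming distance $d$. A conjecture from a paper of Goldwasser and Hansen states that $\pi(C_{2d},d)=d!/d^d$ for all $d\ge 4$. We show that $\pi(C_{2d},d)>d!/d^d$ for every $d\ge 12$, and that the ratio of the two sides grows exponentially in $d$. The construction is a union of standard constructions for independent random partitions of the coordinates. In the other direction, for every $d\ge4$ the value $d!/d^d$ is exactly optimal among sets $S$ of density at most $2d/2^d$. The cases $5\le d\le 11$ are not decided here.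
\end{abstract}

\section{The question and the answer}

Let $Q_n$ be the $n$-cube: its vertices are the binary $n$-tuples, and two vertices are adjacent if they differ in exactly one coordinate. We also write a vertex as the set of coordinates equal to $1$, so that the vertices of $Q_n$ are the subsets of $[n]=\{1,\dots,n\}$. A \emph{configuration} in $Q_d$ is a set $H$ of vertices of $Q_d$, and an \emph{exact copy} of $H$ is the image of $H$ under an automorphism of $Q_d$. A \emph{sub-$d$-cube} of $Q_n$ is obtained by fixing $n-d$ coordinates and letting the other $d$ vary. It is identified with $Q_d$ in the natural way.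

Given $S\subseteq V(Q_n)$, consider the fraction of sub-$d$-cubes $Q$ for which $S\cap Q$ is an exact copy of $H$. Let $\pi(H,d)$ be the limit, as $n\to\infty$, of the maximum of this fraction over all $S$. The limit exists because the maximum does not increase with $n\ge d$: every sub-$d$-cube of $Q_{n+1}$ lies in the same number of sub-$n$-cubes, so the fraction for a subset of $V(Q_{n+1})$ is an average of fractions for subsets of $V(Q_n)$.

We study one family of configurations. A \emph{perfect $2d$-cycle} is a $2d$-cycle in $Q_d$ in which all $d$ pairs of opposite vertices are at Hamming distance $d$, and $C_{2d}$ denotes its vertex set. In $Q_4$, for example,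
\[
\{\emptyset,\,1,\,12,\,123,\,1234,\,234,\,34,\,4\}
\]
is a perfect $8$-cycle. Section~\ref{sec:cycles} shows that the vertex sets of all perfect $2d$-cycles are exact copies of one another, so the choice of the cycle does not matter.

\paragraph{The standard construction.}
Set
\[
\lambda_d=\frac{d!}{d^d}.
\]
For every configuration $H$ in $Q_d$ there is a simple lower bound $\pi(H,d)\ge\lambda_d$. Partition the $n$ coordinates into $d$ classes of nearly equal size. Assign to each vertex $v$ its \emph{parity word}, the binary word of length $d$ whose $i$-th letter is the parity of the number of ones of $v$ in class $i$. Let $S$ consist of the vertices whose parity word lies in $H$. If the $d$ free coordinates of a subcube $Q$ lie in $d$ different classes, then the parity word maps $Q$ isomorphically onto $Q_d$, and $S\cap Q$ is an exact copy of $H$. The fraction of such \emph{transversal} subcubes tends to $d!/d^d$.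

For the perfect $8$-cycle this is the truth: $\pi(C_8,4)=\frac{3}{32}=4!/4^4$ (both inequalities are also proved below). It is natural to guess that the standard construction remains optimal for longer perfect cycles. The conjecture from \cite{GH} that we consider states that
\begin{equation}\label{eq:conj}
\pi(C_{2d},d)=\frac{d!}{d^d}\qquad\text{for all } d\ge 4 .
\end{equation}

\paragraph{Why it fails.}
The set $C_{2d}$ is a tiny part of $Q_d$ when $d$ is large: it has density
\[
p_d=\frac{2d}{2^d},
\]
and, once all classes are nonempty, this is also the density of the set $S$ in the standard construction. So there is ample room for several standard constructions, for different partitions, to live side by side. Take the union of two of them, for independent random partitions. A subcube transversal to the first partition has $d$ free coordinates, which fall into the $d$ classes of the second partition like $d$ balls into $d$ boxes; about $d/e$ boxes stay empty. The parity letters of the empty classes are constant on the subcube, and for large $d$ a random choice of these letters is compatible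 with a vertex of $C_{2d}$ only with small probability. So the subcube usually misses the second construction completely, and both constructions contribute almost their full share.

To state this quantitatively, throw $d$ balls independently and uniformly into $d$ boxes, let $u$ be the number of empty boxes, and put
\begin{equation}\label{eq:hd}
h_d=\mathbb E[r(u)],\qquad r(0)=1,\qquad r(u)=\frac{2u}{2^u}\quad(u\ge 1).
\end{equation}

\begin{theorem}\label{thm:super}
For all integers $d\ge3$ and $K\ge1$,
\[
\pi(C_{2d},d)\ \ge\ K\bigl(1-(K-1)h_d\bigr)\lambda_d .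
\]
\end{theorem}

Since $K(1-(K-1)h_d)-1=(K-1)(1-Kh_d)$, this improves on $\lambda_d$ for some $K\ge 2$ exactly when $h_d<\frac12$, and then $K=2$ already works.

\begin{theorem}\label{thm:disproof}
We have $h_d<\frac12$ for every $d\ge12$. Hence, for every $d\ge 12$,
\[
\pi(C_{2d},d)\ \ge\ 2(1-h_d)\frac{d!}{d^d}\ >\ \frac{d!}{d^d},
\]
and the conjecture \eqref{eq:conj} is false.
\end{theorem}

For large $d$ one can superpose exponentially many partitions.

\begin{theorem}\label{thm:exp}
Let $\gamma=\min_{t>0}\,(e^t-\frac12)/t$. Then $\gamma<2.156$, and for all $d\ge4$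
\[
\frac{1}{4+\frac{16}{3}\,d\,\gamma^{d-1}}\ \le\ \pi(C_{2d},d)\ \le\ \frac{2^d}{2d}\cdot\frac{d!}{d^d}.
\]
Consequently $\liminf_d \pi(C_{2d},d)^{1/d}\ge 1/\gamma>0.463$ and $\limsup_d\pi(C_{2d},d)^{1/d}\le 2/e$, whereas $(d!/d^d)^{1/d}\to1/e<0.368$.
\end{theorem}

In particular $\pi(C_{2d},d)\big/\frac{d!}{d^d}\ge(e/\gamma-o(1))^d$ with $e/\gamma>1.26$.

What survives of the conjecture is a local bound at the vertices of $S$. It gives the exact answer for sets $S$ of density at most $p_d$.

\begin{theorem}\label{thm:local}
Let $d\ge4$, $n\ge d$ and $S\subseteq V(Q_n)$.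
\begin{enumerate}
\item[(a)] Every vertex $v\in S$ lies in at most $(n/d)^d$ sub-$d$-cubes that meet $S$ in an exact copy of $C_{2d}$.
\item[(b)] The fraction of sub-$d$-cubes of $Q_n$ that meet $S$ in an exact copy of $C_{2d}$ is at most
\[
\frac{|S|/2^n}{p_d}\cdot\frac{(n/d)^d}{\binom nd}=\frac{|S|/2^n}{p_d}\,\bigl(\lambda_d+o(1)\bigr)\qquad(n\to\infty).
\]
\item[(c)] For an integer $K\ge1$ let $\Pi_K(n)$ be the maximum of this fraction over sets $S$ with $|S|\le Kp_d2^n$. Then
\[
K\bigl(1-(K-1)h_d\bigr)\lambda_d\ \le\ \liminf_{n\to\infty}\Pi_K(n)\ \le\ \limsup_{n\to\infty}\Pi_K(n)\ \le\ K\lambda_d .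
\]
In particular, under the restriction $|S|\le p_d2^n$ the optimum tends to exactly $d!/d^d$. For each fixed $K$ the bound $K\lambda_d$ is sharp up to a factor $1+o(1)$ as $d\to\infty$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:super} contains the construction, which proves Theorem~\ref{thm:super} and the lower bound in Theorem~\ref{thm:local}(c). Section~\ref{sec:half} proves $h_d<\frac12$ for $d\ge 12$, and Section~\ref{sec:exp} the exponential decay of $h_d$. Section~\ref{sec:local} proves the rest of Theorem~\ref{thm:local} and the upper bound in Theorem~\ref{thm:exp}.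

\section{Perfect cycles are prefixes and suffixes}\label{sec:cycles}

A \emph{change} in a binary word $x_1\dots x_d$ is an index $i<d$ with $x_i\ne x_{i+1}$. Let $C\subseteq\{0,1\}^d$ be the set of words with at most one change. There are two words without a change and $2(d-1)$ with exactly one, so $|C|=2d$. In the order
\[
0^d,\ 10^{d-1},\ 110^{d-2},\ \dots,\ 1^d,\ 01^{d-1},\ 001^{d-2},\ \dots,\ 0^{d-1}1
\]
the set $C$ is a $2d$-cycle in which opposite vertices are complementary. So $C$ is the vertex set of a perfect $2d$-cycle. As a family of sets it consists of the prefixes $\{1,\dots,j\}$ and the suffixes $\{j,\dots,d\}$ of the ordering $1,2,\dots,d$, together with $\emptyset$.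

\begin{lemma}\label{lem:cycle}
Every perfect $2d$-cycle containing $\emptyset$ has as its vertex set the prefixes $\{x_1,\dots,x_j\}$ and suffixes $\{x_j,\dots,x_d\}$ of some ordering $x_1,\dots,x_d$ of $[d]$, including $\emptyset$ and $[d]$. Hence the vertex sets of all perfect $2d$-cycles are exact copies of $C$.
\end{lemma}

\begin{proof}
Let the cycle be $v_0,\dots,v_{2d-1}$ with $v_0=\emptyset$. Then $v_d=[d]$, since it is at distance $d$ from $v_0$. The path $v_0,\dots,v_d$ has length $d$ and must insert $d$ elements, so each step inserts one new element: $v_j=\{x_1,\dots,x_j\}$ for an ordering $x_1,\dots,x_d$ of $[d]$. The vertex opposite to $v_j$ is its complement, so $v_{d+j}=\{x_{j+1},\dots,x_d\}$. A permutation of the coordinates carries this family to $C$. Finally, an arbitrary perfect $2d$-cycle can be moved to one containing $\emptyset$ by a translation $x\mapsto x+v$ modulo $2$. This is an automorphism, and automorphisms preserve Hamming distance.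
\end{proof}

\section{Superposing random partitions}\label{sec:super}

\begin{example}[The mechanism for $d=4$]\label{ex:four}
Take two partitions of $[n]$ into four classes, given by maps $\varphi_1,\varphi_2:[n]\to[4]$, and let $S_k$ be the set of vertices whose parity word with respect to $\varphi_k$ has at most one change. Let $Q$ be a sub-$4$-cube whose set $D$ of free coordinates is mapped bijectively to $[4]$ by $\varphi_1$. Then $S_1\cap Q$ is a perfect $8$-cycle. Suppose that $\varphi_2$ maps all of $D$ to class $2$. The first, third and fourth letters of the second parity word are then constant on $Q$. If they are $0,1,0$, every vertex of $Q$ has second parity word $0010$ or $0110$. Both have two changes, so $S_2\cap Q=\emptyset$ and $S_1\cup S_2$ still meets $Q$ in a perfect $8$-cycle.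

A word of length at most two never has more than one change, so this argument needs at least three constant letters, and of the eight patterns of three letters only $010$ and $101$ exclude $S_2$. This is rare when $d=4$: here $r(0)=r(1)=r(2)=1$ and $r(3)=\frac34$, and all four balls fall into one box with probability $\frac1{64}$, so $h_4=1-\frac14\cdot\frac1{64}=\frac{255}{256}$. For $d=3$ there are at most two empty boxes and $h_3=1$. The mechanism gains strength with $d$. The expected number $d(1-1/d)^d$ of empty boxes passes $4$ between $d=11$ and $d=12$, and $r(4)=\frac12$; this is why $12$ is a plausible place for $h_d$ to drop below $\frac12$.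
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:super}]
Choose maps $\varphi_1,\dots,\varphi_K:[n]\to[d]$ independently and uniformly at random. For $v\subseteq[n]$ let $\sigma_k(v)\in\{0,1\}^d$ be the parity word with respect to $\varphi_k$, whose $i$-th letter is $|v\cap\varphi_k^{-1}(i)|$ modulo $2$. Put
\[
S_k=\{v:\sigma_k(v)\in C\},\qquad S=S_1\cup\dots\cup S_K .
\]
Independently choose a uniformly random sub-$d$-cube $Q$, that is, a uniform $d$-set $D\subseteq[n]$ of free coordinates and a uniform $w\subseteq[n]\setminus D$. The vertices of $Q$ are the sets $w\cup X$ with $X\subseteq D$.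

\emph{A transversal subcube sees a copy.} Given $D$, the map $\varphi_k|_D$ is a bijection onto $[d]$ with probability $\lambda_d$. If it is, then
\[
w\cup X\ \longmapsto\ \sigma_k(w\cup X)=\sigma_k(w)+\sum_{x\in X}e_{\varphi_k(x)}\pmod 2
\]
is an isomorphism $Q\to Q_d$, where $e_i$ is the $i$-th unit vector, so $S_k\cap Q$ is an exact copy of $C_{2d}$.

\emph{The other constructions are usually absent.} Fix $l$ and let $U=[d]\setminus\varphi_l(D)$ be the set of classes that $D$ misses. The letters of $\sigma_l$ at the positions in $U$ are the same for all vertices of $Q$, namely those of $\sigma_l(w)$. Deleting letters from a word cannot increase its number of changes. Hence, if $U\ne\emptyset$ and $S_l\cap Q\neq\emptyset$, the word $\sigma_l(w)|_U$, read in the increasing order of $U$, has at most one change. If $|U|=u\ge 1$, there are $2u$ such words among $2^u$.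

Let $G$ be the event that every class $\varphi_l^{-1}(i)$ has an element outside $D$. On $G$, given $D$ and $\varphi_l$, the word $\sigma_l(w)$ is uniform on $\{0,1\}^d$, because its letters are parities of independent uniform subsets of nonempty sets. So on $G$ the conditional probability of $S_l\cap Q\ne\emptyset$, given $D$ and $\varphi_l$, is at most $r(|U|)$; for $U=\emptyset$ this is the trivial bound $1$. Given $D$, the number $|U|$ has the distribution of $u$ in \eqref{eq:hd}, and $G$ fails with probability at most $\varepsilon_n:=d(1-1/d)^{n-d}$. Therefore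
\begin{equation}\label{eq:absent}
\Pr(S_l\cap Q\ne\emptyset)\ \le\ \mathbb E[r(u)]+\varepsilon_n=h_d+\varepsilon_n .
\end{equation}
All of this holds for each fixed $D$, and it involves only $\varphi_l$ and $w$; so \eqref{eq:absent} also holds conditionally on $D$ and $\varphi_k|_D$ for any $k\ne l$.

\emph{Counting.} Let $E_k$ be the event that $\varphi_k|_D$ is a bijection and $S_l\cap Q=\emptyset$ for all $l\ne k$. By the union bound,
\[
\Pr(E_k)\ \ge\ \lambda_d\bigl(1-(K-1)(h_d+\varepsilon_n)\bigr).
\]
On $E_k$ we have $S\cap Q=S_k\cap Q$, an exact copy of $C_{2d}$. The events $E_1,\dots,E_K$ are disjoint: for $k\ne l$, the set $S_k\cap Q$ is nonempty on $E_k$ and empty on $E_l$. So the expected fraction of sub-$d$-cubes meeting $S$ in an exact copy of $C_{2d}$ is at least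
\[
K\lambda_d\bigl(1-(K-1)(h_d+\varepsilon_n)\bigr),
\]
and some choice of $\varphi_1,\dots,\varphi_K$ attains at least this expectation. Let $n\to\infty$; then $\varepsilon_n\to0$.
\end{proof}

\begin{remark}[The density of $S$]\label{rem:density}
With probability at least $1-Kd(1-1/d)^n$ all classes of all $K$ partitions are nonempty. In that case the parity word $\sigma_k(v)$ of a uniform vertex $v$ is uniform, so $|S_k|=p_d2^n$ and $|S|\le Kp_d2^n$. Discarding the exceptional event lowers the expected fraction by $o(1)$. So the sets $S$ in Theorem~\ref{thm:super} may be taken with $|S|\le Kp_d2^n$, which proves the lower bound in Theorem~\ref{thm:local}(c).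
\end{remark}

\section{Proof that $h_d<\frac12$ for $d\ge12$}\label{sec:half}

Apart from the term $u=0$, the quantity $h_d$ is an average of $u2^{1-u}$. The factor $u$ is removed by singling out one empty box.

\begin{lemma}\label{lem:B}
Let $g_d=\mathbb E[2^{-u'}]$, where $u'$ is the number of empty boxes when $d$ balls are thrown independently and uniformly into $d-1$ boxes. Then for $d\ge3$
\[
h_d=\lambda_d+B_d,\qquad B_d=d\Bigl(1-\frac1d\Bigr)^d g_d .
\]
\end{lemma}

\begin{proof}
We have $u=0$ with probability $d!/d^d=\lambda_d$, and $r(u)=u2^{1-u}$ for $u\ge1$. Hence $h_d=\lambda_d+\mathbb E[u2^{1-u}]$, and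
\[
\mathbb E[u2^{1-u}]=\sum_{i=1}^d\mathbb E\bigl[1_{\{\text{box }i\text{ empty}\}}\,2^{-(u-1)}\bigr].
\]
Box $i$ is empty with probability $(1-1/d)^d$. Given this, the $d$ balls are distributed independently and uniformly over the other $d-1$ boxes, of which $u-1$ are empty.
\end{proof}

For $d\ge14$ a short correlation inequality bounds $g_d$ well enough. It is too weak for $d=12$ and $d=13$, which we settle by exact evaluation.

\subsection*{The cases $d=12$ and $d=13$}

Expand $2^{-u'}=\prod_i\bigl(1-\frac12 1_{\{\text{box }i\text{ empty}\}}\bigr)$ over the $d-1$ boxes. Any $j$ given boxes are all empty with probability $\bigl(\frac{d-1-j}{d-1}\bigr)^d$, so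
\[
g_d=\sum_{j=0}^{d-1}\binom{d-1}{j}\Bigl(-\frac12\Bigr)^j\Bigl(\frac{d-1-j}{d-1}\Bigr)^d .
\]
Insert this into Lemma~\ref{lem:B} and put $i=d-1-j$. The powers of $d-1$ cancel and
\[
B_d=\frac{N_d}{(2d)^{d-1}},\qquad N_d=\sum_{i=1}^{d-1}(-1)^{d-1-i}\binom{d-1}{i}2^i\,i^d .
\]
The signed terms are as follows.
\begin{center}
\begin{tabular}{r|r|r}
$i$ & $d=12$ & $d=13$\\ \hline
$12$ & & $438244169232678912$\\
$11$ & $6427501315524608$ & $-848430173649248256$\\
$10$ & $-11264000000000000$ & $675840000000000000$\\
$9$ & $7953215747304960$ & $-286315766902978560$\\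
$8$ & $-2902710697328640$ & $69665056735887360$\\
$7$ & $584655971370240$ & $-9822220319020032$\\
$6$ & $-64363100110848$ & $772357201330176$\\
$5$ & $3609375000000$ & $-30937500000000$\\
$4$ & $-88583700480$ & $531502202880$\\
$3$ & $701502120$ & $-2806008480$\\
$2$ & $-901120$ & $2162688$\\
$1$ & $22$ & $-24$\\ \hline
$N_d$ & $737820728660862$ & $39923013497006664$\\
$(2d)^{d-1}$ & $1521681143169024$ & $95428956661682176$
\end{tabular}
\end{center}
Hence $B_{12}<0.48488$ and $B_{13}<0.4184$. Since $12!/12^{12}<6\cdot10^{-5}$ and $13!/13^{13}<10^{-4}$,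
\[
h_{12}<0.485,\qquad h_{13}<0.42 .
\]

\subsection*{The cases $d\ge14$}

\begin{lemma}\label{lem:g}
For $d\ge3$,
\[
g_d\ \le\ \Bigl(1-\tfrac12\bigl(1-\tfrac1{d-1}\bigr)^d\Bigr)^{d-1}.
\]
\end{lemma}

\begin{proof}
Write $m=d-1$ and $q=1-(1-\frac1m)^d$, the probability that a given box is nonempty. If the boxes were independent, $g_d$ would be $\bigl(\frac{1+q}2\bigr)^m$, the claimed bound. We show that dependence only helps.

Mark each box independently with probability $\frac12$, and let $M$ be the set of marked boxes. Given the balls, the probability that no empty box is marked is $2^{-u'}$. So $g_d$ is the probability that all boxes in $M$ are nonempty. We claim that for every fixed set $M$ of boxes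
\[
\Pr(\text{all boxes in }M\text{ are nonempty})\le q^{|M|}.
\]
The claim is trivial for $M=\emptyset$. Otherwise let $i\in M$ and let $F$ be the event that all boxes in $M\setminus\{i\}$ are nonempty. Move each ball of box $i$ to an independent uniformly random other box. The result has the law of the ball placement conditioned on box $i$ being empty, and the move empties no box other than $i$. Hence $\Pr(F\mid i\text{ empty})\ge\Pr(F)$, and
\[
\Pr(F\text{ and }i\text{ nonempty})=\Pr(F)-\Pr(F\mid i\text{ empty})\Pr(i\text{ empty})\le\Pr(F)\,q .
\]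
The claim follows by induction on $|M|$. Averaging over the random set $M$ gives $g_d\le\mathbb E[q^{|M|}]=\bigl(\frac{1+q}{2}\bigr)^m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
The cases $d=12,13$ are done. Let $d\ge14$. First, $(1-\frac1{d-1})^d$ increases with $d$: for $f(m)=(m+1)\ln(1-\frac1m)$ and $m>1$,
\[
f'(m)=\ln\Bigl(1-\frac1m\Bigr)+\frac{m+1}{m(m-1)}\ \ge\ -\frac1{m-1}+\frac{m+1}{m(m-1)}\ >\ 0 ,
\]
where we used $-\ln(1-\frac1m)=\ln(1+\frac1{m-1})\le\frac1{m-1}$. Also $(12/13)^7=35831808/62748517>0.571$, so
\[
\Bigl(1-\frac1{d-1}\Bigr)^d\ \ge\ \Bigl(\frac{12}{13}\Bigr)^{14}\ >\ 0.571^2\ >\ 0.326 ,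
\]
and Lemma~\ref{lem:g} gives $g_d\le 0.837^{\,d-1}$.

For $d=14$, we have $(13/14)^7=62748517/105413504<0.5953$, so $14\,(13/14)^{14}<4.9616$. With $0.837^{13}<0.0990$ this gives $B_{14}<0.492$. Since $14!/14^{14}<10^{-5}$, $h_{14}<\frac12$.

For $d\ge15$ we use $(1-\frac1d)^d<\frac1e$, so $B_d<\beta_d:=\frac de\,0.837^{d-1}$. Here $\beta_{15}<0.458$, and $\beta_{d+1}/\beta_d\le\frac{16}{15}\cdot0.837<1$. Further, $\lambda_{d+1}/\lambda_d=\bigl(\frac d{d+1}\bigr)^d<1$, so $\lambda_d<\lambda_{14}<10^{-5}$. Hence $h_d<0.459$.

Thus $h_d<\frac12$ for all $d\ge12$, and Theorem~\ref{thm:super} with $K=2$ gives $\pi(C_{2d},d)\ge2(1-h_d)\lambda_d>\lambda_d$.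
\end{proof}

\section{Exponentially many partitions}\label{sec:exp}

The bound in Theorem~\ref{thm:super} is largest for $K$ about $1/(2h_d)$, so the gain it yields is governed by the exponential rate at which $h_d$ decays. A generating function gives a convenient upper bound on $h_d$.

\begin{lemma}\label{lem:decay}
With $\gamma$ as in Theorem~\ref{thm:exp}, we have $\gamma<2.156$, and for $d\ge3$
\[
h_d\ \le\ \lambda_d\Bigl(1+\frac43\,d\,\gamma^{d-1}\Bigr).
\]
In particular $h_d\to0$ as $d\to\infty$.
\end{lemma}

\begin{proof}
Count placements of labeled balls into $d-1$ boxes with weight $\frac12$ for each empty box. A single box has exponential generating function $\frac12+t+\frac{t^2}{2!}+\dots=e^t-\frac12$, so the total weight of the placements of $d$ balls is $d!\,[t^d](e^t-\frac12)^{d-1}$, where $[t^d]$ extracts the coefficient of $t^d$. Dividing by the number $(d-1)^d$ of placements gives $g_d$, and Lemma~\ref{lem:B} yields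
\[
B_d=d\Bigl(\frac{d-1}d\Bigr)^d\frac{d!}{(d-1)^d}\,[t^d]\bigl(e^t-\tfrac12\bigr)^{d-1}=d\,\lambda_d\,[t^d]\bigl(e^t-\tfrac12\bigr)^{d-1}.
\]
The coefficients of $(e^t-\frac12)^{d-1}$ are nonnegative, so for every $t>0$
\[
[t^d]\bigl(e^t-\tfrac12\bigr)^{d-1}\ \le\ t^{-d}\bigl(e^t-\tfrac12\bigr)^{d-1}=\frac1t\Bigl(\frac{e^t-\frac12}{t}\Bigr)^{d-1}.
\]
Take for $t$ the minimizer $\tau$ of $(e^t-\frac12)/t$. Setting the derivative equal to zero gives $e^t(1-t)=\frac12$. The left side decreases from $1$ on $t\ge 0$, because its derivative is $-te^t$, and it vanishes at $t=1$; so there is exactly one root $\tau$, the derivative of $(e^t-\frac12)/t$ is negative before it and positive after it, and $\tau\in(0,1)$. At $t=\frac34$ the left side is $\frac14e^{3/4}>\frac12$, because $\ln2<\frac34$. Hence $\tau>\frac34$, and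
\[
h_d=\lambda_d+B_d\le\lambda_d\Bigl(1+\frac{d\,\gamma^{d-1}}{\tau}\Bigr)\le\lambda_d\Bigl(1+\frac43\,d\,\gamma^{d-1}\Bigr).
\]
Since $e^{0.77}<2.16$, we have $\gamma\le(e^{0.77}-0.5)/0.77<1.66/0.77<2.156$. Finally $\gamma<e$ and $\lambda_d^{1/d}\to1/e$ by Stirling's formula, so the bound tends to $0$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:exp}]
Apply Theorem~\ref{thm:super} with $K=\lceil1/(2h_d)\rceil$. Then $(K-1)h_d<\frac12$ and $K\ge1/(2h_d)$, so by Lemma~\ref{lem:decay}
\[
\pi(C_{2d},d)\ \ge\ \frac{K\lambda_d}2\ \ge\ \frac{\lambda_d}{4h_d}\ \ge\ \frac1{4+\frac{16}3\,d\,\gamma^{d-1}} .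
\]
Since $\gamma=(e^\tau-\frac12)/\tau=e^\tau>1$, taking $d$-th roots gives $\liminf_d\pi(C_{2d},d)^{1/d}\ge1/\gamma>1/2.156>0.463$, and $(d!/d^d)^{1/d}\to1/e$ by Stirling's formula. The ratio is at least $(e/\gamma-o(1))^d$, with $e/\gamma>2.718/2.156>1.26$.
\end{proof}

\section{Copies through a vertex of $S$}\label{sec:local}

We now prove Theorem~\ref{thm:local}. Call a sub-$d$-cube \emph{good} if it meets $S$ in an exact copy of $C_{2d}$. The bound in (a) cannot be improved when $d$ divides $n$: in the standard construction with classes of size $n/d$, every vertex of $S$ lies in $(n/d)^d$ transversal subcubes, all of which are good.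

The idea is to count, for $v=\emptyset$, the orderings $x_1,\dots,x_d$ that Lemma~\ref{lem:cycle} attaches to good subcubes. If the $x_i$ ranged over $d$ disjoint subsets of $[n]$, the bound $(n/d)^d$ would be the inequality of arithmetic and geometric means. The actual ranges depend on the other elements of the ordering, but enough disjointness remains: the two ends compete for the elements of a set $A$, and the $d-2$ middle elements compete for those of its complement.

\subsection*{Setting up, and the case $d=4$}

Let $v\in S$. After a translation we may assume $v=\emptyset$. The sub-$d$-cubes containing $\emptyset$ are the power sets $2^D$ of $d$-sets $D\subseteq[n]$. Let $\mathcal D$ be the family of those $D$ for which $2^D$ is good. Let $\mathcal T$ be the set of ordered $d$-tuples $(x_1,\dots,x_d)$ of distinct elements of $[n]$ such that, with $D=\{x_1,\dots,x_d\}$, the set $S\cap2^D$ consists exactly of the prefixes $\{x_1,\dots,x_j\}$ and suffixes $\{x_j,\dots,x_d\}$, including $\emptyset$ and $D$. By Lemma~\ref{lem:cycle} every $D\in\mathcal D$ comes from a tuple in $\mathcal T$. Reversal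 exchanges prefixes and suffixes, so the reversed tuple is in $\mathcal T$ too. Hence
\begin{equation}\label{eq:DT}
|\mathcal D|\le\tfrac12|\mathcal T| .
\end{equation}

Let $A=\{x\in[n]:\{x\}\in S\}$, $B=[n]\setminus A$ and $a=|A|$. For a tuple in $\mathcal T$ the only singletons in $S\cap2^D$ are $\{x_1\}$ and $\{x_d\}$. So $x_1,x_d\in A$ and $x_2,\dots,x_{d-1}\in B$.

\emph{The case $d=4$.} For a tuple $(x_1,x_2,x_3,x_4)\in\mathcal T$ the only pairs in $S\cap2^D$ are $\{x_1,x_2\}$ and $\{x_3,x_4\}$. Fix the middle pair $M=(x_2,x_3)$. In the graph of pairs lying in $S$, every possible $x_1$ is joined to $x_2$ but not to $x_3$, and every possible $x_4$ is joined to $x_3$ but not to $x_2$. Let $L$ and $L'$ be the sets of elements of $A$ that satisfy the first and the second condition, respectively. They are disjoint, so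
\[
|L||L'|\le\tfrac14(|L|+|L'|)^2\le\tfrac a4(|L|+|L'|).
\]
Sum over all $M$. Reversing $M$ exchanges the roles of $L$ and $L'$, so $|\mathcal T|\le\frac a2\Lambda$, where $\Lambda$ is the number of triples $(x_1,x_2,x_3)$ with $x_1\in A$, $x_2,x_3\in B$ and $x_1$ joined to $x_2$ but not to $x_3$. For fixed $x_1$ with $k$ neighbors in $B$ there are $k(n-a-k)\le\bigl(\frac{n-a}2\bigr)^2$ choices of $(x_2,x_3)$, so $\Lambda\le a\bigl(\frac{n-a}2\bigr)^2$. Together, $|\mathcal D|\le\bigl(\frac a2\bigr)^2\bigl(\frac{n-a}2\bigr)^2\le\bigl(\frac n4\bigr)^4$.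

For general $d$ the two ends are treated in the same way. What needs a new argument is $\Lambda$: the middle now consists of $d-2$ elements, and the restriction on each of them depends on those already chosen.

\subsection*{The general case}

\begin{proof}[Proof of Theorem~\ref{thm:local}(a)]
Let $(x_1,\dots,x_d)\in\mathcal T$, $1\le j\le d-2$ and $j<l\le d$. The set $\{x_1,\dots,x_j,x_l\}$ has $j+1<d$ elements and contains $x_1$. The only suffix containing $x_1$ is $D$, so this set lies in $S$ if and only if it is a prefix. Hence
\begin{equation}\label{eq:test}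
\{x_1,\dots,x_j,x_l\}\in S\iff l=j+1 .
\end{equation}
For a sequence $M=(x_2,\dots,x_{d-1})$ of distinct elements of $B$, let $L(M)$ be the set of $x_1\in A$ such that \eqref{eq:test} holds for all $1\le j<l\le d-1$. Note that $x_d$ is not involved. Let $M^r$ be the reversal of $M$. If $(x_1,\dots,x_d)\in\mathcal T$ has middle $M$, then $x_1\in L(M)$, and $x_d\in L(M^r)$ because the reversed tuple is in $\mathcal T$.

\emph{The two ends.} The sets $L(M)$ and $L(M^r)$ are disjoint. Indeed, if $x\in L(M)$, then \eqref{eq:test} with $j=1$, $l=2$ says $\{x,x_2\}\in S$. If $x\in L(M^r)$, then among the pairs $\{x,x_l\}$ with $2\le l\le d-1$ only $\{x,x_{d-1}\}$ lies in $S$. Since $d\ge4$, we have $x_{d-1}\ne x_2$, so the two conditions exclude each other. Therefore $|L(M)|+|L(M^r)|\le a$. Put $\Lambda=\sum_M|L(M)|=\sum_M|L(M^r)|$. Then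
\begin{equation}\label{eq:TL}
|\mathcal T|\le\sum_M|L(M)|\,|L(M^r)|\le\sum_M\tfrac14\bigl(|L(M)|+|L(M^r)|\bigr)^2\le\frac a4\sum_M\bigl(|L(M)|+|L(M^r)|\bigr)=\frac a2\,\Lambda .
\end{equation}

\emph{The middle.} We show that $\Lambda\le a\bigl(\frac{n-a}{d-2}\bigr)^{d-2}$. If $n-a<d-2$, there is no sequence $M$ and $\Lambda=0$; so let $n-a\ge d-2$. Fix $x_1\in A$; we count the sequences $M$ with $x_1\in L(M)$. For $1\le j\le d-2$, and given $x_2,\dots,x_j$, put
\[
V_j=\bigl\{y\in B\setminus\{x_1,\dots,x_j\}:\{x_1,\dots,x_j,y\}\in S\bigr\},\qquad W_j=V_j\setminus(V_1\cup\dots\cup V_{j-1}).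
\]
If $x_1\in L(M)$, then \eqref{eq:test} gives $x_{j+1}\in V_j$, and $x_{j+1}\notin V_i$ for $i<j$, because $\{x_1,\dots,x_i,x_{j+1}\}\notin S$. So $x_{j+1}\in W_j$ for $j=1,\dots,d-2$. Along any sequence the sets $W_1,\dots,W_{d-2}$ are pairwise disjoint subsets of $B$, hence $\sum_j|W_j|\le n-a$.

Since $W_j$ depends on the earlier choices, we count with weights. Choose $x_2,x_3,\dots,x_{d-1}$ successively, each $x_{j+1}$ uniformly from $W_j$, and stop if $W_j=\emptyset$. A full sequence with $x_{j+1}\in W_j$ for all $j$ is produced with probability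
\[
\prod_{j=1}^{d-2}\frac1{|W_j|}\ \ge\ \Bigl(\frac{d-2}{n-a}\Bigr)^{d-2},
\]
by the inequality of arithmetic and geometric means. These probabilities sum to at most $1$, so for each $x_1$ there are at most $\bigl(\frac{n-a}{d-2}\bigr)^{d-2}$ such sequences. Summing over $x_1\in A$ gives the bound on $\Lambda$.

\emph{Conclusion.} By \eqref{eq:DT}, \eqref{eq:TL} and the bound on $\Lambda$,
\[
|\mathcal D|\le\frac12|\mathcal T|\le\Bigl(\frac a2\Bigr)^2\Bigl(\frac{n-a}{d-2}\Bigr)^{d-2}\le\Bigl(\frac nd\Bigr)^d ,
\]
where the last step is the inequality of arithmetic and geometric means for the $d$ numbers $\frac a2,\frac a2,\frac{n-a}{d-2},\dots,\frac{n-a}{d-2}$, whose sum is $n$.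
\end{proof}

\begin{remark}
The hypothesis $d\ge4$ in (a) cannot be weakened to $d\ge3$. Let $n=3b$ with $b\ge2$, split $[n]$ into $A$ and $B$ with $|A|=2b$ and $|B|=b$, and let $S$ consist of $\emptyset$, the singletons in $A$, the pairs with one element in each of $A$ and $B$, and the triples with two elements in $A$ and one in $B$. For distinct $x,z\in A$ and $y\in B$ the set $S$ meets the cube on $\{x,y,z\}$ in the prefixes and suffixes of $x,y,z$. So $\emptyset$ lies in at least $\binom{2b}{2}b=b^2(2b-1)>b^3=(n/3)^3$ cubes meeting $S$ in a perfect $6$-cycle. For $d=3$ the middle sequence has one element, $M=M^r$, and the disjointness of the two ends is lost.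
\end{remark}

\subsection*{Consequences}

\begin{proof}[Proof of Theorem~\ref{thm:local}(b)]
Each good sub-$d$-cube contains exactly $2d$ vertices of $S$, and by (a) each vertex of $S$ lies in at most $(n/d)^d$ good sub-$d$-cubes. So the number of good sub-$d$-cubes is at most $|S|(n/d)^d/(2d)$. Divide by the number $\binom nd2^{n-d}$ of all sub-$d$-cubes, and use $(n/d)^d/\binom nd\to d!/d^d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}(c)]
The upper bound is (b) with $|S|\le Kp_d2^n$. The lower bound is Remark~\ref{rem:density}. For $K=1$ both bounds equal $\lambda_d$. For fixed $K$ their ratio $1/(1-(K-1)h_d)$ tends to $1$ as $d\to\infty$, since $h_d\to0$ by Lemma~\ref{lem:decay}.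
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:exp}]
Apply Theorem~\ref{thm:local}(b) with $|S|\le2^n$ and let $n\to\infty$; the bound is $\lambda_d/p_d=\frac{2^d}{2d}\cdot\frac{d!}{d^d}$. Its $d$-th root tends to $2/e$ by Stirling's formula.
\end{proof}

\begin{remark}[Why $d=4$ is special]
Adding $0101$ modulo $2$ to a word of length $4$ turns $k$ changes into $3-k$ changes. So in $Q_4$ the complement of $C$ is again a perfect $8$-cycle, and a sub-$4$-cube meets $S$ in an exact copy of $C_8$ if and only if it meets the complement of $S$ in one. Hence (a) applies to vertices outside $S$ as well, and every vertex of $Q_n$ lies in at most $(n/4)^4$ good sub-$4$-cubes. Counting all $16$ vertices of each good subcube shows that the fraction of good subcubes is at most $(n/4)^4/\binom n4\to\frac3{32}$. Together with Theorem~\ref{thm:super} for $K=1$ this gives $\pi(C_8,4)=\frac3{32}$.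

For $d\ge5$ we have $2^d-2d\neq 2d$, so the complement of $C_{2d}$ in $Q_d$ is not a perfect $2d$-cycle, and (a) says nothing about vertices outside $S$. These are the vertices that defeat the conjecture. If a fraction $\theta$ of the sub-$d$-cubes are good, a vertex of $Q_n$ lies on average in $\theta\binom nd$ good subcubes, and for $\theta>(n/d)^d/\binom nd$ this exceeds the bound $(n/d)^d$ valid on $S$. The excess must be carried by vertices outside $S$.
\end{remark}

The arguments above do not decide whether $\pi(C_{2d},d)=d!/d^d$ in the cases $5\le d\le11$.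

\begin{thebibliography}{9}
\bibitem{GH} John Goldwasser and Ryan Hansen, \emph{Maximum density of vertex-induced perfect cycles and paths in the hypercube}, arXiv:2009.09037 (2020).
\end{thebibliography}

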